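# The images of the Hermite, Laguerre and Jacobi operators as Mathieu subspaces

## 1. Two theorems on the operators $w^{-1}\circ\partial_t\circ w$

**Theorem 1.** Let $\alpha,\beta>-1$ be real, and let $\Lambda$ be one of the operators
$$\Lambda=\partial_t-2t\ \text{ (Hermite)},\qquad \Lambda=\partial_t+(\alpha t^{-1}-1)\ \text{ (Laguerre)},\qquad \Lambda=\partial_t-\alpha(1-t)^{-1}+\beta(1+t)^{-1}\ \text{ (Jacobi)}$$
acting on $\mathbb C[t]$. Put
$$V=\mathrm{Im}'\Lambda:=\mathbb C[t]\cap\Lambda(\mathbb C[t]),\qquad \sqrt V:=\{f\in\mathbb C[t]: f^m\in V\text{ for all sufficiently large }m\}.$$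
Then $V$ is a Mathieu subspace of $\mathbb C[t]$: whenever $a\in\mathbb C[t]$ satisfies $a^m\in V$ for all $m\ge1$, and $b\in\mathbb C[t]$, there is $N\ge1$ with $b\,a^m\in V$ for all $m\ge N$. More precisely:

* $V=\mathbb C[t]$ in the Laguerre case with $\alpha=0$ and in the Jacobi case with $\alpha\beta=0$;
* in all other cases $V$ has codimension $1$ in $\mathbb C[t]$ and $\sqrt V=\{0\}$.

**Theorem 2.** Let $\alpha,\beta\in\mathbb C$ be arbitrary, and define $\Lambda$ and $V$ by the same formulas.

* Laguerre: $V$ is a Mathieu subspace for every $\alpha\in\mathbb C$.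
* Jacobi: $V$ is a Mathieu subspace if and only if $\alpha+\beta+2\notin\mathbb Z_{\le0}$ or both $\alpha,\beta\in\mathbb Z_{<0}$.

Moreover $\sqrt V=\{0\}$ in the Laguerre case if $\alpha\notin\mathbb Z_{\le0}$, and in the Jacobi case if $\alpha\beta\neq0$, $\alpha,\beta\notin\mathbb Z_{<0}$ and $\alpha+\beta+2\notin\mathbb Z_{\le0}$.

Here $\mathbb Z_{<0}=\{-1,-2,\dots\}$ and $\mathbb Z_{\le0}=\{0,-1,\dots\}$. We also write $(a)_n=a(a+1)\cdots(a+n-1)$, with $(a)_0=1$.

The operators come from the weights of the classical orthogonal polynomials: $w=e^{-t^2}$ on $\mathbb R$ (Hermite), $w=t^\alpha e^{-t}$ on $(0,\infty)$ (generalized Laguerre), and $w=(1-t)^\alpha(1+t)^\beta$ on $(-1,1)$ (Jacobi). In each case $\Lambda=w^{-1}\circ\partial_t\circ w$, that is,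
$$w\cdot\Lambda g=(wg)'. \tag{1}$$
In the last two cases $\Lambda g$ may be a rational function that is not a polynomial, and this is why one intersects with $\mathbb C[t]$. Theorem 1 answers affirmatively the question posed, as the Image Conjecture for classical orthogonal polynomials, in Arno van den Essen and Wenhua Zhao, "Mathieu Subspaces of Univariate Polynomial Algebras", arXiv:1012.2017 (2010).

## 2. Mathieu subspaces: ideals, non-ideals, and two trivial observations

**Definition.** Let $k$ be a field and $A$ a commutative $k$-algebra. A $k$-subspace $V\subseteq A$ is a *Mathieu subspace* if for every $a\in A$ with $a^m\in V$ for all $m\ge1$, and every $b\in A$, there is $N\ge1$ with $b\,a^m\in V$ for all $m\ge N$.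

Every ideal is a Mathieu subspace. Here is one that is not an ideal: $V=\{g\in\mathbb C[s]:g(0)+g(1)=0\}$. If $a^m\in V$ for all $m\geq 1$, then $m=1$ gives $a(1)=-a(0)$ and $m=2$ gives $2a(0)^2=0$. So $a(0)=a(1)=0$, and $ba^m\in V$ for all $b$ and $m\ge1$. It is not an ideal, since $1-2s\in V$ but $(1-2s)^2\notin V$. By contrast, $\{g:g(0)=g(1)\}$ is not a Mathieu subspace, by the first of two observations that we use throughout.

**Observation A.** If $1\in V$ and $V$ is a Mathieu subspace, then $V=A$. Indeed, take $a=1$: for each $b$ we get $b=b\cdot1^m\in V$.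

**Observation B.** If $V\subseteq\mathbb C[t]$ is a subspace with $\sqrt V=\{0\}$, then $V$ is a Mathieu subspace. Indeed, $a^m\in V$ for all $m\ge1$ forces $a=0$, and $b\cdot0\in V$.

So in the codimension-one cases of Theorem 1 everything reduces to $\sqrt V=\{0\}$. This is a statement about powers of a single polynomial; the multiplier $b$ is gone.

## 3. $V$ as the kernel of a moment functional

We compute $V$ in each case.

**Hermite.** $V$ is spanned by $\Lambda t^n=nt^{n-1}-2t^{n+1}$, $n\ge0$, which gives one element of each degree $\ge1$. Hence $\mathbb C[t]=\mathbb C\oplus V$, and $V=\ker L$ for the linear functional $L$ with $L(1)=1$ and $L(V)=0$. The relations read $L(t)=0$ and $L(t^{n+1})=\frac n2L(t^{n-1})$, so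
$$L(t^n)=0\ (n\text{ odd}),\qquad L(t^{2n})=2^{-n}\prod_{0<j<2n,\ j\text{ odd}}j. \tag{2}$$

**Laguerre.** If $\alpha=0$, then $\Lambda=\partial_t-1$. It is surjective on $\mathbb C[t]$: since $\partial_t$ is locally nilpotent, $-\sum_{k\ge0}\partial_t^k$ makes sense and inverts it. So $V=\mathbb C[t]$.

Let $\alpha\ne0$, possibly complex. Then $\Lambda g=g'-g+\alpha g/t$ is a polynomial iff $t\mid g$. So $V$ is spanned by
$$\Lambda(t^{n+1})=(n+1+\alpha)t^n-t^{n+1}\qquad(n\ge0),$$
again one element of each degree $\ge1$. Hence $\mathbb C[t]=\mathbb C\oplus V$ and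
$$V=\ker L,\qquad L(t^n)=(\alpha+1)_n. \tag{3}$$

**Jacobi.** Put $s=(1+t)/2$. Then $\mathbb C[t]=\mathbb C[s]$, $\partial_t=\frac12\partial_s$, $1-t=2(1-s)$ and $1+t=2s$, so
$$2\Lambda=\partial_s-\frac{\alpha}{1-s}+\frac{\beta}{s}.$$
The factor $2$ does not change $V$. In the variable $s$ we use the weight $w=s^\beta(1-s)^\alpha$, for which $w\cdot 2\Lambda g=\frac{d}{ds}(wg)$. The substitution $s\mapsto1-s$ exchanges $\alpha$ and $\beta$ up to the sign of $\Lambda$; "by symmetry" below refers to this.

If $\alpha=\beta=0$, then $V=\partial_s\mathbb C[s]=\mathbb C[s]$. If $\alpha=0\ne\beta$, then $\Lambda g\in\mathbb C[s]$ iff $s\mid g$, and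
$$2\Lambda(s^{n+1})=(n+1+\beta)s^n\qquad(n\ge0). \tag{4}$$
For $\beta>-1$ all these coefficients are nonzero, so $V=\mathbb C[s]$. By symmetry this holds also for $\beta=0\neq\alpha>-1$.

Let $\alpha\beta\neq0$, with $\alpha,\beta\in\mathbb C$, and put $\gamma=\alpha+\beta+2$. Now $\Lambda g$ is a polynomial iff $g(0)=g(1)=0$, i.e. $g=s(1-s)h$. So $V=T(\mathbb C[s])$, where $Th:=2\Lambda(s(1-s)h)$. Differentiating,
$$Ts^n=(n+1)s^n-(n+2)s^{n+1}-\alpha s^{n+1}+\beta s^n(1-s)=(n+\beta+1)s^n-(n+\gamma)s^{n+1}. \tag{5}$$
If $\gamma\notin\mathbb Z_{\le0}$, then $Ts^n$ has degree exactly $n+1$. Hence $\mathbb C[s]=\mathbb C\oplus V$ and $V=\ker L$ with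
$$L(s^n)=\mu_n:=\frac{(\beta+1)_n}{(\gamma)_n},\qquad(n+\gamma)\mu_{n+1}=(n+\beta+1)\mu_n,\qquad\mu_0=1. \tag{6}$$
For real $\alpha,\beta>-1$ we have $\gamma>0$, so (6) applies whenever $\alpha\beta\ne0$.

At this point Observation B and these computations have reduced Theorem 1 to showing $\sqrt V=\{0\}$ in three cases: Hermite, Laguerre with $\alpha\neq0$, and Jacobi with $\alpha\beta\ne0$.

**What this says for $\alpha,\beta>-1$.** In these three cases $V$ is the kernel of $g\mapsto\int g\,w$. Indeed, by (1), $\int w\,\Lambda g$ is a difference of boundary values of $wg$. These vanish because $w$ decays exponentially at infinite endpoints, and at finite endpoints $g$ is divisible by the factor that turns an exponent such as $\alpha$ into $\alpha+1>0$. Since $V$ has codimension $1$ and $\int w>0$, we get $L(g)=\int gw/\int w$. So $\sqrt V=\{0\}$ means: *if $\int f^m w=0$ for all large $m$, then $f=0$*.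

## 4. Positivity settles real polynomials only

The first thing to try is positivity. If $f\neq0$ has real coefficients and $\alpha,\beta>-1$, then $\int f^{2m}w>0$ for all $m$, so $f\notin\sqrt V$.

For complex coefficients this is useless from the start. In the Hermite case take $f=1+i\sqrt2\,t$. Since $L(t)=0$ and $L(t^2)=\frac12$, we get $L(f^2)=1-2\cdot\frac12=0$. One must look further: $L(t^4)=\frac34$ gives $L(f^4)=1+6\cdot(-2)\cdot\frac12+4\cdot\frac34=-2\ne0$. There is no sign to control which power works, so we need another way to see that a complex number $L(f^m)$ is nonzero.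

In the Hermite and Laguerre cases the moments are products of numbers in arithmetic progression, and such products become divisible by primes. For example, take Laguerre with $\alpha=1$, $f=1+ct$, $c\in\mathbb Z$, and $m=3$:
$$L(f^3)=1+3c\cdot2+3c^2\cdot6+c^3\cdot24\equiv1\pmod3 .$$
The middle terms die because of binomial coefficients, the last one because $24=2\cdot3\cdot4$ contains three consecutive integers. So $L(f^3)\ne0$ for every integer $c$. To run this for complex coefficients we must reduce complex numbers modulo $p$.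

## 5. Hermite and Laguerre via $p$-adic embeddings

Recall that $\mathbb Z_p\subset\mathbb Q_p$ is the ring of $p$-adic integers, $\mathbb Z_p/p\mathbb Z_p=\mathbb F_p$, and the units of $\mathbb Z_p$ are the elements outside $p\mathbb Z_p$. The one external result is from J. W. S. Cassels, *An embedding theorem for fields*, Bull. Austral. Math. Soc. 14 (1976), 193–198.

**Cassels' embedding theorem.** Let $K$ be a finitely generated field extension of $\mathbb Q$ and $S\subset K\setminus\{0\}$ finite. For infinitely many primes $p$ there is a field embedding $K\to\mathbb Q_p$ sending every element of $S$ to a unit of $\mathbb Z_p$.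

For instance, let $K=\mathbb Q(i)$, $S=\{1+i\}$. For every prime $p\equiv1\pmod4$ there is a root of $X^2+1$ in $\mathbb Z_p$. Sending $i$ to it gives an embedding, and since $(1+i)(1-i)=2$ is a unit of $\mathbb Z_p$, so is the image of $1+i$.

**Expansion of a $p$-th power.** Let $f=\sum_{i=r}^da_it^i$ with $a_r\ne0$. In the multinomial expansion of $f^p$, every term other than the $p$-th powers has a coefficient divisible by $p$ and involves at least one index $i>r$. So
$$f^p=\sum_{i=r}^da_i^p\,t^{pi}+p\,g,\qquad\text{all monomials of }g\text{ have degree}>pr, \tag{7}$$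
and the coefficients of $g$ lie in $\mathbb Z[a_r,\dots,a_d]$. After an embedding that makes the nonzero $a_i$ units of $\mathbb Z_p$, we have $g\in\mathbb Z_p[t]$. The moments of $L$ lie in $\mathbb Q$, or in $\mathbb Q(\alpha)$ for Laguerre. So if $\alpha$ is in the embedded field $K$, then $L(f^p)\in K$, and it is nonzero as soon as its image in $\mathbb Q_p$ is nonzero.

**Proposition 3.** In the Hermite case, $\sqrt V=\{0\}$.

*Proof.* The purpose is to show that in $L(f^{2p})$ only the lowest term survives modulo $p$. We use $f^2$ because odd moments vanish: the normalizing moment below must have even degree.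

Let $f\ne0$ vanish to order exactly $r$ at $0$, and write $F=f^2=\sum_{i\ge2r}c_it^i$ with $c_{2r}\ne0$. By Cassels' theorem, for infinitely many odd primes $p$ we may embed $\mathbb Q(c_i)$ in $\mathbb Q_p$ with all nonzero $c_i$ units. Apply (7) to $F$: $F^p=\sum c_i^pt^{pi}+pg$, where $g\in\mathbb Z_p[t]$ has only monomials of degree $>2rp$. By (2), for even $n\ge2rp$,
$$\frac{L(t^n)}{L(t^{2rp})}=2^{-(n-2rp)/2}\prod_{2rp<j<n,\ j\text{ odd}}j\ \in\mathbb Z_p,$$
because $p$ is odd; for odd $n$, $L(t^n)=0$. Hence $pg$ contributes an element of $p\mathbb Z_p$ to $L(F^p)/L(t^{2rp})$. Consider now $n=pi$ with $i>2r$. If $i$ is odd, then $n$ is odd and $L(t^n)=0$. If $i$ is even, then $i\ge2r+2$, the odd number $p(2r+1)$ lies strictly between $2rp$ and $pi$, and the ratio lies in $p\mathbb Z_p$. Therefore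
$$\frac{L(F^p)}{L(t^{2rp})}\equiv c_{2r}^p\not\equiv0\pmod p .$$
So $L(f^{2p})\ne0$ for infinitely many $p$, and $f\notin\sqrt V$. $\square$

**Proposition 4.** In the Laguerre case, $\sqrt V=\{0\}$ for every $\alpha\in\mathbb C\setminus\mathbb Z_{\le0}$.

*Proof.* The plan is the same, with $p$ consecutive terms $\alpha+j$ playing the role of the factor $p(2r+1)$.

Let $f=\sum_{i=r}^da_it^i$ with $a_r\ne0$. By Cassels' theorem, for infinitely many $p$ we may embed $\mathbb Q(\alpha,a_r,\dots,a_d)$ in $\mathbb Q_p$ with $\alpha$ and all nonzero $a_i$ units. Use (7). Since $\alpha\notin\mathbb Z_{<0}$, $L(t^{pr})=(\alpha+1)_{pr}\ne0$, and for $n\ge pr$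
$$\frac{L(t^n)}{L(t^{pr})}=\prod_{j=pr+1}^n(\alpha+j)\in\mathbb Z_p .$$
So $pg$ contributes an element of $p\mathbb Z_p$. If $n=pi$ with $i>r$, the product contains $p$ consecutive terms $\alpha+j$. As $\alpha\in\mathbb Z_p$, these run through all residues modulo $p$, so one of them lies in $p\mathbb Z_p$. Hence $L(f^p)/L(t^{pr})\equiv a_r^p\not\equiv0\pmod p$, and $L(f^p)\neq0$ for infinitely many $p$. $\square$

With Section 3 and Observation B, Theorem 1 is proved in the Hermite and Laguerre cases, since a nonzero real $\alpha>-1$ is not in $\mathbb Z_{\le0}$.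

## 6. Denominators in the Jacobi moments

The same approach on Jacobi stops at a definite point. The argument needed two facts: ratios of moments are in $\mathbb Z_p$, so that $pg$ does not matter; and the ratio is in $p\mathbb Z_p$ for $n=pi>pr$. The Jacobi moments (6) have a Pochhammer symbol in the denominator as well, and both facts can fail.

Take $\alpha=\beta=1$. Then $\mu_n=(2)_n/(4)_n=\frac{6}{(n+2)(n+3)}$. For a prime $p\ge5$,
$$\mu_{p-2}=\frac6{p(p+1)}\notin\mathbb Z_p,\qquad\mu_p=\frac6{(p+2)(p+3)}\equiv1\pmod p .$$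
With $f=1-s$ the $p$-th power terms in (7) contribute $1-\mu_p\equiv0$. But by the symmetry $s\mapsto1-s$ of the weight $s(1-s)$, $L(f^p)=L(s^p)=\mu_p\equiv1$. So the whole answer modulo $p$ comes from the terms we wanted to discard.

A second natural attempt is analytic. For $\alpha,\beta>-1$ put $\Phi(x)=\int_0^1\frac{w(s)\,ds}{x-f(s)}$. Near $x=\infty$ it equals $\sum_m x^{-m-1}\int f^mw$. If $\int f^mw=0$ for $m\ge m_0$, then $\Phi$ is a polynomial in $1/x$ there, and its first term is $\frac1x\int w\ne0$. One would like a contradiction from the behaviour as $x\to0$. But the integral formula is defined only off the curve $f([0,1])$, and the identity passes only to the part of the complement connected to $\infty$; the point $0$ may lie on the curve or be cut off by it. This is a real obstruction, and something about polynomials must be used: for the entire function $e^{2\pi is}$ and weight $1$ we have $\int_0^1e^{2\pi ims}ds=0$ for every $m\ge1$.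

What a polynomial $f$ of degree $d$ provides is its $d$ inverse branches. The plan is to write $\Phi$ as a sum over these branches of a function that solves a *first-order linear differential equation*. Solutions of such equations continue wherever the coefficients do, so the identity can be carried along a ray all the way to $x=0$. There the size of each term can be read off.

## 7. The trace formula over the inverse branches

In Sections 7 and 8 we assume $\alpha,\beta\in\mathbb C$, $\alpha\beta\ne0$, $\gamma=\alpha+\beta+2\notin\mathbb Z_{\le0}$, so that (6) holds.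

**Step 1: the generating function of the moments and its differential equation.** Let
$$H(u)=\sum_{n\ge0}\mu_nu^{-n-1}.$$
Either $\mu_n=0$ eventually or $\mu_{n+1}/\mu_n\to1$. So $H$ converges for $|u|>1$, and $H(u)=O(1/|u|)$ as $u\to\infty$. (For real $\alpha,\beta>-1$, expanding $\frac1{u-s}$ shows $H(u)=\int_0^1\frac{w(s)\,ds}{u-s}\big/\int_0^1w$, but we only use the series.) We claim
$$u(1-u)H'=\big(\beta-(\alpha+\beta)u\big)H+\kappa,\qquad\kappa=\alpha+\beta+1. \tag{8}$$
Indeed $uH'=-\sum(n+1)\mu_nu^{-n-1}$ and $-u^2H'=\sum(n+1)\mu_nu^{-n}$. Comparing coefficients of $u^{-n-1}$ in (8) gives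
$$-(n+1)\mu_n+(n+2)\mu_{n+1}=\beta\mu_n-(\alpha+\beta)\mu_{n+1},$$
which is the recursion in (6). The coefficient of $u^0$ gives $\mu_0=-(\alpha+\beta)\mu_0+\kappa$, which is $\mu_0=1$.

**Step 2: the sum over branches.** Let $f\in\mathbb C[s]$ have degree $d\ge1$. Fix $R>1$ and put $M=\max_{|u|=R}|f(u)|$. Integrating the uniformly convergent series for $H$ term by term, $\frac1{2\pi i}\oint_{|u|=R}u^nH(u)\,du=\mu_n$. So
$$L(g)=\frac1{2\pi i}\oint_{|u|=R}g(u)H(u)\,du\qquad(g\in\mathbb C[s]).$$
For $|x|>M$ the series $\sum f(u)^mx^{-m-1}=\frac1{x-f(u)}$ converges uniformly on $|u|=R$, hence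
$$\sum_{m\ge0}L(f^m)x^{-m-1}=\frac1{2\pi i}\oint_{|u|=R}\frac{H(u)}{x-f(u)}\,du .$$
By the maximum principle $|f|\le M$ on $|u|\le R$, so all solutions of $f(u)=x$ satisfy $|u|>R$. Let $x$ also be no critical value of $f$; then there are $d$ distinct simple solutions $s_1(x),\dots,s_d(x)$. At infinity the integrand is $O(|u|^{-1-d})$ with $d\ge1$, so its integrals over large circles tend to $0$, and the integral over $|u|=R$ is minus the sum of the residues outside. The residue at $s_i$ is $-H(s_i)/f'(s_i)$, and $s_i'(x)=1/f'(s_i(x))$. So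
$$\sum_{m\ge0}L(f^m)x^{-m-1}=\sum_{i=1}^d\frac{H(s_i(x))}{f'(s_i(x))}=\sum_{i=1}^dH(s_i(x))\,s_i'(x). \tag{9}$$

A check by hand: for $f=u^2$ the branches are $\pm\sqrt x$, and the right side is $\frac{H(\sqrt x)-H(-\sqrt x)}{2\sqrt x}$. Only even $n$ survive, and it equals $\sum_m\mu_{2m}x^{-m-1}$, as it should.

## 8. Continuation to a sector and the approach to $x=0$

**Step 3: continue every term to a full sector.** Let $\Sigma$ be the finite set consisting of $0$, $f(0)$, $f(1)$ and all critical values of $f$. Choose $\theta$ and $\varepsilon>0$ such that the sector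
$$U=\{x\ne0:|\arg x-\theta|<\varepsilon\}$$
is disjoint from $\Sigma$; it suffices to avoid finitely many arguments. The map $f:\mathbb C\setminus f^{-1}(\Sigma)\to\mathbb C\setminus\Sigma$ is a proper local homeomorphism, hence a covering, of degree $d$. Since $U$ is simply connected, the covering splits over $U$: the $s_i$ are holomorphic functions on $U$. They avoid $0$ and $1$, because $f(0),f(1)\in\Sigma$.

The set $U\cap\{|x|>M\}$ is connected, and there $|s_i|>R>1$. So we may put $G_i=H\circ s_i$ on it. By (8),
$$G_i'=\frac{s_i'}{s_i(1-s_i)}\Big[\big(\beta-(\alpha+\beta)s_i\big)G_i+\kappa\Big]. \tag{10}$$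
This is a first-order linear equation whose coefficients are holomorphic on all of the simply connected domain $U$. Hence $G_i$ extends holomorphically to $U$ and satisfies (10) there.

**Step 4: insert the hypothesis.** Assume $L(f^m)=0$ for all $m\ge m_0$, where $m_0\ge1$. Then (9) holds on $U\cap\{|x|>M\}$ with a finite left side. Both sides are holomorphic on $U$, so by the identity theorem
$$\sum_{m<m_0}L(f^m)x^{-m-1}=\sum_{i=1}^dG_i(x)\,s_i'(x)\qquad(x\in U). \tag{11}$$
The left side contains the term $L(1)/x=1/x$. We are going to show that the right side is too small near $0$ to allow this.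

**Step 5: how the branches approach the zeros of $f$.** Let $x=re^{i\theta}$, $r\to0^+$. The path $s_i(re^{i\theta})$, $0<r\le1$, is bounded because $f$ is proper, and its limit points as $r\to0$ are zeros of $f$. The set of limit points is connected, being a decreasing intersection of compact connected sets (the closures of the path pieces $0<r\le\delta$). The zeros of $f$ form a finite set, so $s_i(x)$ tends to one zero $u_0$, of multiplicity $e$ say.

Near $u_0$ write $f=\varphi^e$ with $\varphi$ a local coordinate, $\varphi(u_0)=0$. Then $\tau:=\varphi(s_i(x))$ satisfies $\tau^e=x$, so it is a branch of $x^{1/e}$. On the ray, $\tau/r^{1/e}$ is continuous with values in the finite set of $e$-th roots of $e^{i\theta}$, so it is constant. Moreover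
$$s_i=\varphi^{-1}(\tau)=u_0+b_1\tau+\cdots\qquad(b_1\ne0) \tag{12}$$
is a convergent power series in $\tau$. Hence $\arg(s_i-u_0)$ has a limit $\omega$ along the ray. From $\frac{d\tau}{dx}=\frac\tau{ex}$ we get $s_i'=(\varphi^{-1})'(\tau)\,\frac\tau{ex}$. Since $|\tau|$ and $|s_i-u_0|$ are comparable,
$$|s_i'(x)|\le C\,\frac{|s_i(x)-u_0|}{|x|}\qquad\text{on the ray near }0. \tag{13}$$

**Step 6: replace $G_i$ by a local solution near $u_0$.** If $u_0\notin\{0,1\}$, let $\Delta$ be a disc around $u_0$ avoiding $0$ and $1$. If $u_0\in\{0,1\}$, let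
$$\Delta=\{0<|u-u_0|<\tfrac12,\ |\arg(u-u_0)-\omega|<\tfrac\pi4\}.$$
In either case $\Delta$ is simply connected and avoids $0,1$, and by Step 5 there is $r_0>0$ with $s_i(re^{i\theta})\in\Delta$ for $0<r\le r_0$. Let $x_1=r_0e^{i\theta}$, and let $\tilde H$ be the solution of (8) on $\Delta$ with $\tilde H(s_i(x_1))=G_i(x_1)$. Both $G_i$ and $\tilde H\circ s_i$ satisfy (10) along the ray for $0<r\le r_0$ and agree at $x_1$. By uniqueness,
$$G_i=\tilde H\circ s_i\quad\text{on the ray, }0<r\le r_0. \tag{14}$$

## 9. Size of the local solutions, and Theorem 1 for Jacobi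

**Lemma 5.** Let $u_0$, $\Delta$, $\tilde H$ be as in Step 6. Suppose that $u_0\notin\{0,1\}$, or $u_0=0$ and $\operatorname{Re}\beta>-1$, or $u_0=1$ and $\operatorname{Re}\alpha>-1$. Then $(u-u_0)\tilde H(u)\to0$ as $u\to u_0$ within $\Delta$. Consequently $G_is_i'=o(1/|x|)$ as $x\to0$ along the ray.

*Proof.* The consequence follows from (13) and (14): $|G_is_i'|\le C\,|\tilde H(s_i)|\,|s_i-u_0|/|x|$.

If $u_0\notin\{0,1\}$, then $\tilde H$ is holomorphic at $u_0$, and the limit is clear.

Let $u_0=0$ and $b=\operatorname{Re}\beta>-1$. On $\Delta$ choose a branch of $W(u)=u^\beta(1-u)^\alpha$. Then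
$$\frac{W'}W=\frac\beta u-\frac\alpha{1-u}=\frac{\beta-(\alpha+\beta)u}{u(1-u)},$$
so $W$ solves the homogeneous equation of (8). Variation of constants gives
$$\tilde H(u)=W(u)\Big[c+\kappa\int_{u_1}^u\frac{dv}{W(v)\,v(1-v)}\Big],\qquad u_1=\tfrac14e^{i\omega}.$$
On $\Delta$ the argument of $v$ is bounded and $1-v$ stays away from $0$ and $\infty$, so $|W(v)|$ lies between two positive multiples of $|v|^b$. For $|u|<\frac14$ integrate from $u_1$ along the arc $|v|=\frac14$ to argument $\arg u$, and then radially to $u$. The arc contributes a bounded amount, and on the radial part the integrand is at most a constant times $\rho^{-b-1}$ with $\rho=|v|$. Hence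
$$|u\tilde H(u)|\le C'\Big(|u|^{b+1}+\int_{|u|}^{1/4}\Big(\frac{|u|}\rho\Big)^{b+1}d\rho\Big).$$
Since $b+1>0$, the first term tends to $0$. The integrand is at most $1$ on $\rho\ge|u|$ and tends to $0$ for each fixed $\rho$, so the integral tends to $0$ by dominated convergence.

Let $u_0=1$. Put $u=1-v$ and $K(v)=\tilde H(1-v)$. Then (8) becomes $v(1-v)K'=\big(\alpha-(\alpha+\beta)v\big)K-\kappa$. This is (8) with $\alpha,\beta$ exchanged and $\kappa$ replaced by $-\kappa$, and the estimate above did not use the value of $\kappa$. So the previous case applies with $\operatorname{Re}\alpha$ in place of $\operatorname{Re}\beta$. $\square$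

**End of the proof of Theorem 1.** Let $\alpha,\beta>-1$ be real and nonzero, so that the assumptions of Section 7 hold. A nonzero constant $a$ is not in $\sqrt V$, since $L(a^m)=a^m\ne0$. Suppose a nonconstant $f$ lies in $\sqrt V$, so $L(f^m)=0$ for $m\ge m_0$ with some $m_0\ge1$. By Lemma 5 every term on the right of (11) is $o(1/|x|)$ along the ray. So
$$\sum_{m<m_0}L(f^m)x^{-m-1}=o(1/|x|)\qquad(x=re^{i\theta},\ r\to0^+).$$
Multiply by $x$: the polynomial $\sum_{m<m_0}L(f^m)y^m$ in $y=1/x$ tends to $0$ as $y\to\infty$ along a ray, so it is the zero polynomial. In particular $L(1)=0$, contradicting $L(1)=1$. Hence $\sqrt V=\{0\}$, and $V$ is a Mathieu subspace by Observation B. Together with Sections 3 and 5, this proves Theorem 1. $\blacksquare$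

## 10. Functionals supported at a point, and Laguerre for complex $\alpha$

For negative integer parameters $\sqrt V$ need not be $\{0\}$. Take Laguerre with $\alpha=-2$: by (3), $L(1)=1$, $L(t)=-1$ and $L(t^n)=0$ for $n\ge2$. So $V=\{g=\sum g_nt^n:g_0=g_1\}$, and $t^m\in V$ for all $m\ge2$. Still, if $a^m\in V$ for $m=1,2$, then $a_0=a_1$ and $a_0^2=2a_0a_1=2a_0^2$, so $a_0=0$. Here is the general form of this computation.

**Lemma 6.** Let $\ell$ be a linear functional on $\mathbb C[s]$ vanishing on $(s-s_0)^k\mathbb C[s]$, with $\ell(1)\ne0$. If $\ell(f^m)=0$ for all large $m$, then $f(s_0)=0$.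

*Proof.* Suppose $f(s_0)\ne0$ and write $f=f(s_0)(1+\nu)$ with $\nu(s_0)=0$. Then $\nu^j\in(s-s_0)^j\mathbb C[s]$, so $\ell(\nu^j)=0$ for $j\ge k$. Hence for all $m\ge0$
$$P(m):=\frac{\ell(f^m)}{f(s_0)^m}=\sum_{j<k}\binom mj\ell(\nu^j).$$
This is a polynomial in $m$ that vanishes for all large $m$, so $P\equiv0$. But $P(0)=\ell(1)\ne0$. $\square$

**Laguerre part of Theorem 2.** For $\alpha=0$, $V=\mathbb C[t]$. For $\alpha\notin\mathbb Z_{\le0}$, Proposition 4 gives $\sqrt V=\{0\}$, and Observation B applies. Let $\alpha=-k$ with $k\ge1$. By (3), $V=\ker L$ with $L(t^n)=(1-k)_n$, which is $0$ for $n\ge k$, and $L(1)=1$. If $f^m\in V$ for all $m\ge1$, then $t\mid f$ by Lemma 6. So $bf^m\in t^k\mathbb C[t]\subset V$ for all $m\ge k$. Hence $V$ is a Mathieu subspace for every $\alpha\in\mathbb C$.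

## 11. Jacobi for complex parameters

We go through four cases: (i) $\alpha\beta=0$; then, with $\alpha\beta\ne0$, (ii) $\gamma\notin\mathbb Z_{\le0}$; (iii) $\gamma\in\mathbb Z_{\le0}$ and not both $\alpha,\beta\in\mathbb Z_{<0}$; (iv) both $\alpha,\beta\in\mathbb Z_{<0}$, which forces $\gamma\in\mathbb Z_{\le0}$. These are exhaustive.

### (i) $\alpha\beta=0$

If $\alpha=\beta=0$, then $V=\mathbb C[s]$ and $\gamma=2$, in agreement with the criterion. Otherwise, by symmetry, let $\alpha=0\ne\beta$. By (4), $V$ is spanned by the elements $(n+1+\beta)s^n$, $n\ge0$.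

* If $\beta\notin\mathbb Z_{<0}$, then $V=\mathbb C[s]$ is a Mathieu subspace.
* If $\beta=-1$, then $V=s\,\mathbb C[s]$ is an ideal, hence a Mathieu subspace.
* If $\beta=-k$ with $k\ge2$, then only $s^{k-1}$ is missing. So $1\in V\ne\mathbb C[s]$, and $V$ is not a Mathieu subspace by Observation A.

Here $\gamma=\beta+2$ lies in $\mathbb Z_{\le0}$ exactly in the third situation, and $\alpha=0\notin\mathbb Z_{<0}$. So this agrees with the criterion.

### (ii) $\alpha\beta\ne0$, $\gamma\notin\mathbb Z_{\le0}$: $V$ is a Mathieu subspace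

Now $V=\ker L$ with $L$ as in (6).

**One parameter in $\mathbb Z_{<0}$.** Let $\beta=-k$ with $k\geq 1$. Then $\mu_n=(1-k)_n/(\gamma)_n=0$ for $n\ge k$, and $L(1)=1$. If $f^m\in V$ for all $m\ge1$, then $s\mid f$ by Lemma 6, so $bf^m\in s^k\mathbb C[s]\subset V$ for $m\ge k$. The case $\alpha\in\mathbb Z_{<0}$ is symmetric.

**No parameter in $\mathbb Z_{<0}$.** We show $\sqrt V=\{0\}$. Nonzero constants $a$ are excluded by $L(a^m)=a^m$. Let $\deg f\ge1$ and $L(f^m)=0$ for all $m\ge m_0$, with $m_0\ge1$. Sections 7 and 8 apply and give (11).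

*Where Section 9 is no longer enough.* Lemma 5 still bounds by $o(1/|x|)$ all terms with $u_0\notin\{0,1\}$, with $u_0=0$ and $\operatorname{Re}\beta>-1$, or with $u_0=1$ and $\operatorname{Re}\alpha>-1$. But if $u_0=0$ and $\operatorname{Re}\beta\le-1$, the homogeneous solution $u^\beta(1-u)^\alpha$ makes $u\tilde H(u)$ fail to tend to $0$ whenever it occurs in $\tilde H$. The right side of (11) can then be as large as the left, so size alone gives no contradiction. What helps is that now $\beta\notin\mathbb Z$. The large terms on the right are powers of $r$ with non-integer exponents, while those on the left have integer exponents, and these cannot cancel.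

*Expansion of the large terms.* The aim is to write such a term as finitely many powers of $r$ plus $o(r^{-1})$. Let $u_0=0$ and $\operatorname{Re}\beta\le-1$. Since $\beta\notin\mathbb Z_{<0}$, $\beta\notin\mathbb Z$. Equation (8) has a holomorphic solution $A=\sum_{n\ge0}a_nu^n$ near $0$. Indeed, comparing coefficients, this requires
$$-\beta a_0=\kappa,\qquad(n-\beta)a_n=(n-1-\alpha-\beta)a_{n-1}\quad(n\ge1),$$
which is solvable because $\beta\notin\mathbb Z$. The series terminates or has coefficient ratios tending to $1$, so it converges for $|u|<1$. On $\Delta$ therefore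
$$\tilde H=A+c\,u^\beta(1-u)^\alpha .$$
By (12), $s_i=b_1\tau(1+\cdots)$. Moreover $s_i'=(\varphi^{-1})'(\tau)\frac{\tau}{ex}$ with $x=\tau^e$ is $\tau^{1-e}$ times a convergent power series in $\tau$. Hence $A(s_i)s_i'=O(|\tau|^{1-e})=O(|x|^{1/e-1})$, and
$$G_is_i'=O\big(|x|^{1/e-1}\big)+\sum_{k\ge0}c_k\,\tau^{\beta+1-e+k},$$
where the sum is $\tau^{\beta+1-e}$ times a convergent power series in $\tau$. The first summand is $o(r^{-1})$. On the ray $\tau$ is a constant times $r^{1/e}$, so $\tau^{\beta+1-e+k}$ is a constant times $r^{\lambda_k}$ with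
$$\lambda_k=\frac{\beta+1+k}e-1 .$$
If $\lambda_k$ were an integer, then $\beta=e(\lambda_k+1)-1-k$ would be one too; so $\lambda_k\notin\mathbb Z$. Only finitely many $k$ have $\operatorname{Re}\lambda_k\le-1$. The remaining terms form $\tau^{\beta+1-e+k_0}$ times a convergent power series, where $k_0$ is the first index with $\operatorname{Re}\lambda_{k_0}>-1$. They sum to $O(r^{\operatorname{Re}\lambda_{k_0}})=o(r^{-1})$. At $u_0=1$ with $\operatorname{Re}\alpha\le-1$ the same holds with $\alpha$ in place of $\beta$, by the substitution $u=1-v$ from the proof of Lemma 5. So (11) becomes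
$$\sum_{m<m_0}L(f^m)e^{-i(m+1)\theta}\,r^{-m-1}-\sum_{\lambda\in E}c_\lambda r^\lambda=o(r^{-1})\qquad(r\to0^+), \tag{15}$$
where $E$ is a finite set of *non-integer* complex numbers with real part $\le-1$.

*Uniqueness of such expansions.* We claim: if $\sum_{\lambda\in E'}c_\lambda r^\lambda=o(r^{-1})$ as $r\to0^+$, with $E'$ finite and all $\operatorname{Re}\lambda\le-1$, then all $c_\lambda=0$. Otherwise let $\sigma$ be the least real part among the $\lambda$ with $c_\lambda\ne0$. Multiply by $r^{-\sigma}$. Terms with larger real part tend to $0$, and so does the error $o(r^{-1-\sigma})$, because $-1-\sigma\ge0$. With $r=e^{-y}$ we find that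
$$Q(y)=\sum_{\operatorname{Re}\lambda=\sigma}c_\lambda e^{-iy\operatorname{Im}\lambda}\longrightarrow0\qquad(y\to\infty).$$
Then the mean of $|Q|^2$ over $[0,Y]$ tends to $0$ as $Y\to\infty$. But the imaginary parts occurring in $Q$ are distinct, so the cross terms average out and this mean tends to $\sum_{\operatorname{Re}\lambda=\sigma}|c_\lambda|^2>0$, a contradiction.

*Conclusion.* Apply the claim to (15). The exponents $-m-1$ with $0\le m<m_0$ are integers $\le-1$, distinct from each other and from all elements of $E$. So $L(f^m)=0$ for $0\le m<m_0$, which contradicts $L(1)=1$. Hence $\sqrt V=\{0\}$, and $V$ is a Mathieu subspace.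

### (iii) $\alpha\beta\ne0$, $\gamma=-N\in\mathbb Z_{\le0}$, not both $\alpha,\beta\in\mathbb Z_{<0}$: $V$ is not a Mathieu subspace

We show $1\in V\ne\mathbb C[s]$. By (5), $V=T(\mathbb C[s])$ with
$$Ts^n=(n+\beta+1)s^n-(n-N)s^{n+1}.$$
Let $P_N$ be the space of polynomials of degree $\le N$. Since the coefficient $n-N$ vanishes at $n=N$, $T$ maps $P_N$ into itself.

**$T$ is injective.** For $w=s^\beta(1-s)^\alpha$ on $(0,1)$ we have $w\cdot Th=(ws(1-s)h)'$. If $Th=0$, then $s^{\beta+1}(1-s)^{\alpha+1}h$ is constant on $(0,1)$, so $h=c\,s^{-\beta-1}(1-s)^{-\alpha-1}$ there. If $h\ne0$, then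
$$\frac{h'}h=-\frac{\beta+1}s+\frac{\alpha+1}{1-s}$$
as rational functions. The residues of $h'/h$ at $0$ and $1$ are the vanishing orders of the polynomial $h$ there. So $-\beta-1$ and $-\alpha-1$ are non-negative integers, i.e. $\alpha,\beta\in\mathbb Z_{<0}$, which is excluded.

**Consequence.** By injectivity and finite dimension $T(P_N)=P_N\ni1$. For $n>N$, $Ts^n$ has degree exactly $n+1\ge N+2$. So every element of $V$ has degree $\le N$ or $\ge N+2$, and $V$ contains no polynomial of degree $N+1$. Thus $1\in V\ne\mathbb C[s]$, and by Observation A, $V$ is not a Mathieu subspace.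

**Example.** Let $\alpha=\beta=-\frac32$, so $\gamma=-1$ and $N=1$. Then $T1=s-\frac12$, $Ts=\frac12s$, and $T(4s-2)=2s-2s+1=1$, so $1\in V$, while $V$ has no element of degree $2$. So the hypothesis $\alpha,\beta>-1$ of Theorem 1 cannot simply be dropped in the Jacobi case. On the other hand, on the whole half-plane $\operatorname{Re}(\alpha+\beta)>-2$ we have $\operatorname{Re}\gamma>0$, hence $\gamma\notin\mathbb Z_{\le0}$, and by (i) and (ii) $V$ is a Mathieu subspace.

### (iv) $\alpha=-l$, $\beta=-k$ with $k,l\ge1$: $V$ is a Mathieu subspace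

For $k=l=1$, (5) reads $Ts^n=n\,s^n(1-s)$. So $V=s(1-s)\mathbb C[s]$, the ideal of polynomials vanishing at $0$ and $1$. In general we describe $V$ by residues and apply Lemma 6 at both points.

**Step 1: $V$ lies in a space cut out by two residues.** Let $w=s^{-k}(1-s)^{-l}$ and $N=k+l-2=-\gamma$. For $f=Th$ we have $fw=(ws(1-s)h)'$, the derivative of a rational function, which has no residues. So
$$V\subset V':=\{f\in\mathbb C[s]:\operatorname{Res}_0(fw)=\operatorname{Res}_1(fw)=0\}.$$

**Step 2: both have codimension $2$, so $V=V'$.** For $f=s^{k-1}(1-s)^l$ we have $fw=1/s$, so the two residues are $(1,0)$. For $f=s^k(1-s)^{l-1}$ we have $fw=1/(1-s)$, so they are $(0,-1)$. The two functionals are thus linearly independent, and $V'$ has codimension $2$. On the other side, the computation in (iii) shows that $\ker T$ is spanned by $s^{-\beta-1}(1-s)^{-\alpha-1}=s^{k-1}(1-s)^{l-1}$, which now is a polynomial and lies in $P_N$. As in (iii), $T(P_N)\subset P_N$; its dimension is $(N+1)-1=N$, so it has codimension $1$ in $P_N$. For $n>N$, $Ts^n$ has degree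 exactly $n+1$, so these elements supply the degrees $N+2,N+3,\dots$, and degree $N+1$ is missing. Hence $V$ has codimension $1+1=2$ in $\mathbb C[s]$, and $V=V'$.

**Step 3: apply Lemma 6 twice.** $\operatorname{Res}_0w$ is the coefficient of $s^{k-1}$ in $(1-s)^{-l}$, namely $\binom{k+l-2}{k-1}\ne0$. Since $k+l\ge2$, $w=O(|s|^{-2})$ at infinity, so the residues of $w$ sum to zero and $\operatorname{Res}_1w=-\operatorname{Res}_0w\ne0$. The functionals $\operatorname{Res}_0(\cdot\,w)$ and $\operatorname{Res}_1(\cdot\,w)$ vanish on $s^k\mathbb C[s]$ and on $(1-s)^l\mathbb C[s]$ respectively, and both are nonzero at $1$. If $f^m\in V$ for all $m\ge1$, Lemma 6 with $s_0=0$ and with $s_0=1$ gives $f(0)=f(1)=0$. Then for every $b$ and all $m\ge\max(k,l)$,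
$$bf^m\in s^k(1-s)^l\mathbb C[s]\subset V'=V .$$
So $V$ is a Mathieu subspace.

Cases (i)–(iv) give the stated criterion. The assertions on $\sqrt V$ are Proposition 4 for Laguerre and the second half of (ii) for Jacobi. This proves Theorem 2. $\blacksquare$
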